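# Continuity of matrix equilibrium states in the $\overline d$-metric

## 1. Two matrices and a sequence that slips

Fix a number $0\le\beta<1$ and put
$$A_1=\begin{pmatrix}\beta&1\\0&0\end{pmatrix}=e_1f_1^T,\qquad A_2=\begin{pmatrix}0&0\\1&\beta\end{pmatrix}=e_2f_2^T,\qquad f_1=\begin{pmatrix}\beta\\1\end{pmatrix},\quad f_2=\begin{pmatrix}1\\ \beta\end{pmatrix}.$$
For a word $w=w_1\cdots w_n$ write $A_w=A_{w_1}\cdots A_{w_n}$. Since $f_i^Te_j$ equals $\beta$ if $i=j$ and $1$ if $i\ne j$, multiplying out gives
$$A_w=\Big(\prod_{k<n}f_{w_k}^Te_{w_{k+1}}\Big)\,e_{w_1}f_{w_n}^T,\qquad \|A_w\|=\sqrt{1+\beta^2}\;\beta^{r(w)},$$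
where $r(w)$ is the number of $k<n$ with $w_k=w_{k+1}$ and $0^0=1$. Call such a repetition a *slip*.

Fix $s>0$ and choose a word of length $n$ with probability proportional to $\|A_w\|^s$. The first letter is uniform, and slips occur independently with probability
$$\delta=\frac{\beta^s}{1+\beta^s}.$$
As $n$ grows we obtain a stationary process $\mu_{\beta,s}$: a Markov chain on $\{1,2\}$, started uniformly, which repeats its letter with probability $\delta$ and switches with probability $1-\delta$. For $\beta=0$ there are no slips: $\mu_{0,s}$ gives mass $\frac12$ to each of $1212\cdots$ and $2121\cdots$, for every $s$.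

How far apart are two such processes? Run them side by side in a jointly stationary way and record the probability that the current letters differ; the distance is the smallest value one can achieve. Take slip probabilities $\delta,\delta'$, not both $0$ and both less than $1$. When the two letters agree, decide both slips with one uniform random variable, so that exactly one of the two processes slips with probability $a=|\delta-\delta'|$. When the letters differ, let the two processes slip independently; the next letters agree exactly when one of the two slips, which has probability $b=\delta(1-\delta')+\delta'(1-\delta)$. "Agree/differ" is then a two-state chain with transition probabilities $a$ (agree to differ) and $b$ (differ to agree). Started from its stationary law, with the letter of the first process uniform, the pair is stationary, each of the two processes has the right law, and the letters differ with probability $a/(a+b)$. So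
$$\text{distance}\le\frac{|\delta-\delta'|}{|\delta-\delta'|+\delta(1-\delta')+\delta'(1-\delta)} .\tag{1}$$

Fix $\beta\in(0,1)$ and move $s$. Then $\delta$ is a smooth function of $s$ with values in $(0,\frac12)$, the denominator in (1) stays away from $0$ locally, and the process moves continuously, even Lipschitz continuously.

Now fix $s$ and move $\beta$ to $0$. Compare $\delta=0$ with $\delta'>0$. The bound (1) gives $\frac12$, and nothing better is possible. Indeed, in any stationary pairing $(x,y)$ let $z_i=1$ if $x_i\ne y_i$ and $z_i=0$ otherwise. The sequence $x$ always switches, so $z_{i+1}=z_i+\xi_i$ modulo $2$, where $\xi_i=1$ if $y$ slips between $i$ and $i+1$. The $\xi_i$ are independent and equal $1$ with probability $\delta'\in(0,1)$. The parity of $\xi_0+\dots+\xi_{i-1}$ is an irreducible two-state chain with uniform stationary law, so almost surely it is odd for half of all $i$. Whatever $z_0$ is, the frequency of $z_i=1$ is $\frac12$, and by stationarity the probability of $x_0\ne y_0$ is exactly $\frac12$. So the distance of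 $\mu_{\beta,s}$ and $\mu_{0,s}$ is $\frac12$ for every $\beta\in(0,1)$, although the probability of each fixed word converges as $\beta\to0$.

In this family moving the exponent $s$ is harmless and moving the matrices is not. Is moving $s$ harmless for every irreducible family of matrices?

## 2. Equilibrium states, the $\overline d$-metric, and three theorems

Fix $M\ge2$, $d\ge1$. Let $\Sigma_M=\{1,\dots,M\}^{\mathbb N}$ with shift $\sigma$, let $\mathcal M_\sigma$ be the set of $\sigma$-invariant Borel probability measures, $h(\nu)$ the metric entropy, and $[w]$ the cylinder of sequences that begin with $w$. Norms are Euclidean (operator) norms, and $S$ is the unit sphere of $\mathbb R^d$.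

**Definition (exponent, pressure, equilibrium state).** For $\mathsf A=(A_1,\dots,A_M)\in M_d(\mathbb R)^M$ and $\nu\in\mathcal M_\sigma$,
$$\Lambda(\mathsf A,\nu)=\lim_{n}\frac1n\int\log\|A_{x_1}\cdots A_{x_n}\|\,d\nu=\inf_{n\ge1}\frac1n\int\log\|A_{x_1}\cdots A_{x_n}\|\,d\nu,\qquad \log0=-\infty,$$
$P(\mathsf A,s)=\sup_{\nu\in\mathcal M_\sigma}(h(\nu)+s\Lambda(\mathsf A,\nu))$ for $s>0$, and an equilibrium state of $(\mathsf A,s)$ is a $\nu\in\mathcal M_\sigma$ attaining the supremum.

**Definition (irreducible).** $\mathsf A$ is irreducible if no subspace $\{0\}\ne V\subsetneq\mathbb R^d$ satisfies $A_iV\subseteq V$ for all $i$, and, when $d=1$, not all $A_i$ are zero.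

It is known, and we use it for all alphabets and dimensions, that an irreducible $\mathsf A$ has for every $s>0$ exactly one equilibrium state $\mu_s=\mu_{\mathsf A,s}$. We call this **Fact U**.

**Definition ($\overline d$-metric).** The natural extension $\hat\mu$ of $\mu\in\mathcal M_\sigma$ is the shift-invariant measure on $\{1,\dots,M\}^{\mathbb Z}$ that gives the event $x_k\cdots x_{k+m-1}=a_1\cdots a_m$ mass $\mu([a_1\cdots a_m])$, for all $k\in\mathbb Z$. A *joining* of $\hat\mu,\hat\nu$ is a probability measure $\lambda$ on pairs $(x,y)$, invariant under the product shift $T$, with marginals $\hat\mu,\hat\nu$. Then $\overline d(\hat\mu,\hat\nu)=\inf_\lambda\lambda\{x_0\ne y_0\}$ over all joinings.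

We use these textbook facts. Write $\nu_n$ for the law of $x_1\cdots x_n$ under a stationary $\nu$ and $H$ for Shannon entropy. Then $\frac1nH(\nu_n)$ tends to its infimum $h(\nu)$; for each $L$ the difference $H(\nu_{p+L})-H(\nu_p)$ decreases to $Lh(\nu)$ as $p\to\infty$; and $h$ is affine and weak* upper semicontinuous. The entropy of $\nu$ for $\sigma^n$ is $nh(\nu)$. The total variation distance $\mathrm{TV}(p,p')=\sup_E|p(E)-p'(E)|$ is the least probability of disagreement over couplings of $p,p'$, and it equals $1-|p\wedge p'|$ in the discrete case, where $|\cdot|$ is total mass; on $\Sigma_M$ the supremum may be taken over finite unions of cylinders, since these approximate Borel sets in $(p+p')$-measure. With relative entropy $D(p\|p')=\sum p\log(p/p')$, Pinsker's inequality says $\mathrm{TV}\le\sqrt{D/2}$. We write $X\asymp Y$ for two-sided bounds with positive constants that do not depend on words.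

**An upper bound for the pressure.** For every tuple $\mathsf A$, irreducible or not, every $\theta\in\mathcal M_\sigma$ and $n\ge1$,
$$h(\theta)+s\Lambda(\mathsf A,\theta)\le\frac1n\sum_{|w|=n}\theta([w])\big(-\log\theta([w])+s\log\|A_w\|\big)\le\frac1n\log\sum_{|w|=n}\|A_w\|^s .\tag{2}$$
The first inequality holds because $h(\theta)\le\frac1nH(\theta_n)$ and $\Lambda$ is an infimum. The second is Jensen's inequality for $\log$ applied to $\|A_w\|^s/\theta([w])$ over the words with $\theta([w])>0$; if one of these has $A_w=0$, the middle term is $-\infty$. The middle term tends to $h(\theta)+s\Lambda(\mathsf A,\theta)$ as $n\to\infty$.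

**Example (dimension one).** Let $A_i=a_i\in\mathbb R$, not all zero, and $p_i(s)=|a_i|^s/\sum_j|a_j|^s$. By (2) with $n=1$, $P(s)\le\log\sum_j|a_j|^s$, and the Bernoulli measure with weights $p_i(s)$ gives $\sum_ip_i(-\log p_i+s\log|a_i|)=\log\sum_j|a_j|^s$ (sum over $a_i\neq 0$). So it is $\mu_s$. For two Bernoulli measures, $\overline d$ is the total variation distance of the weights: independent copies of a maximal coupling of one letter form a joining, and in any joining $\lambda\{x_0\ne y_0\}$ is at least the total variation distance of the one-letter laws. So $\mu_s$ varies continuously.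

**Example (the pair of Section 1).** The pair is irreducible. If $V=\mathbb Ru$ is an invariant line and $A_1u\ne0$, then $V=\mathbb Re_1$, but $A_2e_1=e_2\notin V$; so $A_1u=0$, and in the same way $A_2u=0$. As $f_1,f_2$ are linearly independent, $u=0$. Next, $\sum_{|w|=n}\|A_w\|^s=2(1+\beta^2)^{s/2}(1+\beta^s)^{n-1}$, so (2) gives $P\le\log(1+\beta^s)$. For $\beta>0$ the chain $\mu_{\beta,s}$ has entropy $-\delta\log\delta-(1-\delta)\log(1-\delta)$ and exponent $\delta\log\beta$. Since $\log\delta=s\log\beta-\log(1+\beta^s)$ and $\log(1-\delta)=-\log(1+\beta^s)$, we get $h+s\Lambda=\log(1+\beta^s)$. For $\beta=0$ both $h$ and $\Lambda$ vanish and $P\le0$. So $\mu_{\beta,s}$ is the equilibrium state, and Section 1 computed its $\overline d$-distances.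

In "Ergodic properties of matrix equilibrium states", arXiv:1603.01744 (2016), Ian D. Morris conjectures that for irreducible $\mathsf A$ the equilibrium state $\mu_s$ depends $\overline d$-continuously on $s$. This is true.

**Theorem A.** If $\mathsf A\in M_d(\mathbb R)^M$ is irreducible, then $s\mapsto\hat\mu_s$ is $\overline d$-continuous on $(0,\infty)$.

A measure is *totally ergodic* if it is ergodic for $\sigma^q$ for all $q\ge1$. In Section 1, $\mu_{0,s}$ is ergodic but not $\sigma^2$-ergodic.

**Theorem B.** Let $\mathcal I$ be the set of irreducible tuples in $M_d(\mathbb R)^M$. The map $(\mathsf A,s)\mapsto\hat\mu_{\mathsf A,s}$ on $\mathcal I\times(0,\infty)$ is $\overline d$-continuous at $(\mathsf A_0,s_0)$ if and only if $\mu_{\mathsf A_0,s_0}$ is totally ergodic. Total ergodicity of $\mu_{\mathsf A,s}$ does not depend on $s$.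

**Theorem C.** Let $\mathsf A$ be irreducible. Then $s\mapsto P(\mathsf A,s)$ is real-analytic on $(0,\infty)$, and for every compact $J\subset(0,\infty)$ there is $K$ with $\overline d(\hat\mu_s,\hat\mu_t)\le K|s-t|$ for $s,t\in J$.

The Lipschitz order cannot be improved. For $d=1$ the distance is $\frac12\sum_i|p_i(s)-p_i(t)|$, and $p_i'=p_i\big(\log|a_i|-\sum_jp_j\log|a_j|\big)$ where $a_i\ne0$. Unless all nonzero $|a_i|$ are equal, some $p_i'(t)\ne0$, and the distance is not $o(|s-t|)$.

We prove A in Sections 3–8, B in Section 9 and C in Sections 10–13. The proof of A uses nothing from B or C. Throughout, $(\Sigma_M,\sigma^n)$ is identified with the full shift on the alphabet $\{1,\dots,M\}^n$; a $\sigma^n$-invariant measure seen this way is called its *$n$-block process*. For irreducible $\mathsf A$ the common kernel of the $A_i$ is $\{0\}$, since it is an invariant subspace and not everything. The transposed tuple $(A_i^T)$ is irreducible too, by taking orthogonal complements.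

## 3. Eigenmeasures on the sphere and Gibbs bounds

The aim is an explicit formula for $\mu_s$ from which we can read off conditional laws and limits. For a finite positive measure $\tau$ on $S$ let $B\cdot\tau$ be the measure with
$$\int g\,d(B\cdot\tau)=\int|By|^s\,g\!\left(\frac{By}{|By|}\right)d\tau(y),$$
the integrand being $0$ where $By=0$. If $G$ is continuous on $\mathbb R^d$ and positively $s$-homogeneous, then $\int G\,d(B\cdot\tau)=\int G(By)\,d\tau(y)$.

**Lemma 1.** Let $\mathsf A$ be irreducible, $s>0$.

(a) There are probability measures $\rho,\eta$ on $S$ and $\kappa,\kappa'>0$ with $\sum_iA_i\cdot\rho=\kappa\rho$ and $\sum_iA_i^T\cdot\eta=\kappa'\eta$.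

(b) For any such $\rho,\eta,\kappa,\kappa'$ we have $\kappa=\kappa'=e^{P(\mathsf A,s)}$. With $N(B)=\iint|\langle x,By\rangle|^s\,d\eta(x)\,d\rho(y)$ there is $c>0$ with $c\|B\|^s\le N(B)\le\|B\|^s$ for all $B$, and
$$\mu_s([w])=\kappa^{-|w|}\frac{N(A_w)}{N(I)},\qquad c_1\kappa^{-|w|}\|A_w\|^s\le\mu_s([w])\le c_2\kappa^{-|w|}\|A_w\|^s,\tag{3}$$
with $c_1=c/N(I)$ and $c_2=1/N(I)$.

(c) If $\nu\in\mathcal M_\sigma$ satisfies $\nu([w])\asymp\kappa^{-|w|}\|A_w\|^s$ for some $\kappa>0$, $l\ge1$ and all words of length $|w|\in\{l,2l,3l,\dots\}$, then $\nu=\mu_s$ and $\kappa=e^{P(\mathsf A,s)}$.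

**Proof of (a): a fixed point.** For continuous $g$ the function $y\mapsto|By|^sg(By/|By|)$, extended by $0$, is continuous, so $\tau\mapsto\sum_iA_i\cdot\tau$ is weak*-continuous. For a probability measure $\tau$ the image has mass at least $\min_{y\in S}\sum_i|A_iy|^s>0$, because the common kernel is trivial. Dividing by the mass gives a continuous self-map of the compact convex set of probability measures on $S$. By the Schauder–Tychonoff theorem it has a fixed point $\rho$, and $\kappa$ is the mass of $\sum_iA_i\cdot\rho$. Do the same for the transposes.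

**Proof of (c): recognizing $\mu_s$ from word masses.** Summing the hypothesis over words gives $\sum_{|w|=n}\|A_w\|^s\asymp\kappa^n$ for $n\in l\mathbb N$, so (2) yields $P(\mathsf A,s)\le\log\kappa$. Take $\theta=\nu$ in (2). On words with $\nu([w])>0$ we have $-\log\nu([w])+s\log\|A_w\|=n\log\kappa+O(1)$, so the middle term is $\log\kappa+O(1/n)$ for $n\in l\mathbb N$, and it tends to $h(\nu)+s\Lambda(\mathsf A,\nu)$. So $\nu$ attains the supremum and $P(\mathsf A,s)=\log\kappa$. By Fact U, $\nu=\mu_s$.

**Proof of (b): the measure defined by the formula has the right word masses.** Let $V$ be the span of $\mathrm{supp}\,\rho$. Since $A_i\cdot\rho\le\kappa\rho$ gives no mass to $S\setminus V$, we have $A_iy\in V$ for $\rho$-almost every $y$. The set $\{y\in S:A_iy\in V\}$ is closed, so it contains $\mathrm{supp}\,\rho$. Hence $V$ is invariant and nonzero, so $V=\mathbb R^d$. In the same way $\mathrm{supp}\,\eta$ spans. If $N(B)=0$, the continuous function $\langle x,By\rangle$ vanishes on $\mathrm{supp}\,\eta\times\mathrm{supp}\,\rho$, so $B=0$.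 Since $N$ is continuous and $s$-homogeneous, compactness of $\{\|B\|=1\}$ gives $c$; the upper bound is clear.

Apply the equation of $\rho$ to $z\mapsto|\langle x,Bz\rangle|^s$ and integrate over $\eta$, and apply the equation of $\eta$ to $z\mapsto|\langle z,By\rangle|^s$ and integrate over $\rho$:
$$\sum_iN(BA_i)=\kappa N(B),\qquad\sum_iN(A_iB)=\kappa'N(B).$$
With $B=I$ both left sides are $\sum_iN(A_i)$, and $N(I)>0$, so $\kappa=\kappa'$. Put $\mu([w])=\kappa^{-|w|}N(A_w)/N(I)$. The two identities say $\sum_i\mu([wi])=\mu([w])=\sum_i\mu([iw])$, so $\mu$ is a shift-invariant probability measure, and it satisfies the bounds in (3). By (c) with $l=1$, $\mu=\mu_s$ and $\kappa=e^{P(\mathsf A,s)}$. $\square$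

By (3), $P$ is finite and $\sum_{|w|=n}\|A_w\|^s\asymp e^{nP(\mathsf A,s)}$; also $\mu_s([w])>0$ exactly when $A_w\ne0$. As a finite supremum of affine functions of $s$, $P$ is convex. Since $h$ and $\Lambda(\mathsf A,\cdot)$ are affine, in a convex decomposition of $\mu_s$ every part is again an equilibrium state. By Fact U, $\mu_s$ is extremal, that is, ergodic.

## 4. Weak* limits, entropies, and the slip as an obstruction

The approach that suggests itself is a compactness argument. It gives the following, even when the matrices move.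

**Lemma 2.** Let $(\mathsf A_k,s_k)\to(\mathsf A_0,s_0)$ in $\mathcal I\times(0,\infty)$, let $\rho_k,\eta_k,\kappa_k$ be as in Lemma 1 for $(\mathsf A_k,s_k)$, and write $\mu_k,\mu_0$ for the equilibrium states.

(i) Along a subsequence $\rho_k\to\rho$, $\eta_k\to\eta$ weak* and $\kappa_k\to\kappa>0$, and $\rho,\eta,\kappa$ are as in Lemma 1 for $(\mathsf A_0,s_0)$.

(ii) $\mu_k\to\mu_0$ weak*, $P(\mathsf A_k,s_k)\to P(\mathsf A_0,s_0)$ and $h(\mu_k)\to h(\mu_0)$.

**Proof of (i).** Choose a subsequence with $\rho_k\to\rho$ and $\eta_k\to\eta$. For continuous $g$ on $S$ the function $(\mathsf A,s,y)\mapsto|A_iy|^sg(A_iy/|A_iy|)$, extended by $0$, is jointly continuous for $s>0$, so for $(\mathsf A_k,s_k)$ it converges uniformly in $y\in S$. Hence we may pass to the limit in the eigen-equations. With $g=1$,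
$$\kappa_k=\int\sum_i|A_{k,i}y|^{s_k}\,d\rho_k\to\int\sum_i|A_{0,i}y|^{s_0}\,d\rho>0,$$
positive because the common kernel for $\mathsf A_0$ is trivial. The same works for $\eta_k$.

**Proof of (ii): word masses and pressure.** Along the subsequence of (i), $|\langle x,A_{k,w}y\rangle|^{s_k}$ converges uniformly on $S\times S$, so the numerator and denominator in (3) converge, the latter to $N(I)>0$. As (3) holds for *any* eigenmeasures, $\mu_k([w])\to\mu_0([w])$ and $\kappa_k\to e^{P(\mathsf A_0,s_0)}$. Every subsequence has such a further subsequence, so the full sequences converge.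

**Proof of (ii): entropy.** If $a_k\to a\ge0$ and $b_k\to b\ge0$, then $\limsup a_k\log b_k\le a\log b$ with $0\cdot(-\infty)=0$: for $b>0$ there is convergence, for $b=0<a$ both sides are $-\infty$, and for $a=b=0$ the left terms are eventually $\le0$. So for each $N$ the quantity $\frac1N\sum_{|w|=N}\nu([w])\log\|A_w\|$ is jointly upper semicontinuous in $(\mathsf A,\nu)$, and so is $\Lambda$, an infimum of such functions. In $P(\mathsf A_k,s_k)=h(\mu_k)+s_k\Lambda(\mathsf A_k,\mu_k)$ the left side converges and $h(\mu_k)\in[0,\log M]$, so $\Lambda(\mathsf A_k,\mu_k)$ is bounded. Therefore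
$$\liminf h(\mu_k)=\liminf\big(P(\mathsf A_k,s_k)-s_k\Lambda(\mathsf A_k,\mu_k)\big)\ge P(\mathsf A_0,s_0)-s_0\Lambda(\mathsf A_0,\mu_0)=h(\mu_0),$$
and $\limsup h(\mu_k)\le h(\mu_0)$ by upper semicontinuity. $\square$

Here the soft approach stops. Take $\beta_k\to0$ in Section 1. Word statistics converge, entropies converge (to $0$), and yet the $\overline d$-distance is $\frac12$ for every $k$. So weak* convergence together with convergence of entropy does not give $\overline d$-convergence; something must be known about the limit measure. The estimate (1) shows what: after the two processes have come apart, there is a chance $b$ to bring them together again, because the chain forgets its past. The alternating sequence never forgets its phase, and it cannot repair a slip.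

One might hope that phases do not occur for an equilibrium state that really depends on $s$. They do.

**Example (a phase with positive entropy).** Let $A_1=E_{12}$, $A_2=2E_{12}$, $A_3=E_{21}$ (matrix units in dimension $2$). The tuple is irreducible, as it contains the pair of Section 1 with $\beta=0$. A product is nonzero only if letters from $\{1,2\}$ alternate with the letter $3$, and then $\|A_w\|=2^{b}$, where $b$ is the number of letters $2$. Let $p(s)=2^s/(1+2^s)$, and let $\nu_s$ be the process with a uniformly random phase, the letter $3$ at every second place, and independent letters in the other places, equal to $2$ with probability $p(s)$ and to $1$ otherwise. A word with nonzero product containing $k$ letters from $\{1,2\}$ has $\nu_s$-mass $\frac12\,2^{sb}(1+2^s)^{-k}$, and $|k-\frac12|w||\le\frac12$. So Lemma 1(c) with $\kappa=(1+2^s)^{1/2}$ gives $\nu_s=\mu_s$. It is not $\sigma^2$-ergodic. Nevertheless, using the *same* phase for $\mu_s$ and $\mu_t$ and maximal couplings of the free letters, we get $\overline d(\hat\mu_s,\hat\mu_t)\le\frac12|p(s)-p(t)|$;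 equality holds because $[2]$ has masses $\frac12p(s)$ and $\frac12p(t)$.

The phase is carried by the lines $\mathbb Re_1,\mathbb Re_2$, which the matrices exchange, and these lines do not depend on $s$. This is the way through. We find subspaces, depending only on $\mathsf A$, that are permuted cyclically; we pass to blocks of the length of the cycle and restrict to one subspace; we show that the restricted tuple has an equilibrium state that forgets its past; and for such a limit measure weak* convergence and convergence of entropy do suffice.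

## 5. The law of the future given the past

In this section $\mathsf A$ is irreducible, $s>0$, and $\rho,\eta,\kappa,c,c_1$ are as in Lemma 1. The aim is to describe conditional laws under $\mu_s$ by a family of measures $Q_x$ indexed by directions $x$. Put
$$v(x)=\int|\langle x,y\rangle|^s\,d\rho(y)\quad(x\in\mathbb R^d),\qquad c_v=\min_Sv,\qquad Q_x([w])=\kappa^{-|w|}\frac{v(A_w^Tx)}{v(x)}\quad(x\ne0).$$

**Lemma 3.** We have $c_v>0$ and $\sum_iv(A_i^Tx)=\kappa v(x)$, and $Q_x$ is a probability measure on $\Sigma_M$ that depends only on the line through $x$.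

(i) Under $Q_x$, given $[w]$ with $Q_x([w])>0$, the law of $\sigma^{|w|}(\cdot)$ is $Q_{A_w^Tx}$. Under $\mu_s$, given $[u]$ with $\mu_s([u])>0$, the law of $\sigma^{|u|}(\cdot)$ is a mixture of measures $Q_z$; $\mu_s$ itself is such a mixture.

(ii) $Q_x\le C_0\mu_s$ for all $x$, with $C_0=1/(c_vc_1)$.

(iii) There is $C$ with $\sum_{|w|=n}|Q_x([w])-Q_{x'}([w])|\le C|x-x'|^{\min(s,1)}$ for all $n$ and $x,x'\in S$. So $x\mapsto Q_x$ is $\mathrm{TV}$-continuous on $S$.

**Proof: $Q_x$ is a measure.** $c_v>0$ because $\mathrm{supp}\,\rho$ spans and $v$ is continuous. The eigen-equation applied to $|\langle x,\cdot\rangle|^s$ gives $\sum_iv(A_i^Tx)=\int\sum_i|\langle x,A_iy\rangle|^sd\rho(y)=\kappa v(x)$. As $A_{wi}^T=A_i^TA_w^T$, it follows that $\sum_iQ_x([wi])=Q_x([w])$. Since $v$ is even and $s$-homogeneous, only the line matters.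

**Proof of (i): conditional laws.** The first statement is the identity $Q_x([wu])/Q_x([w])=\kappa^{-|u|}v(A_u^TA_w^Tx)/v(A_w^Tx)$. For the second, $N(A_uA_w)=\iint|\langle A_w^TA_u^Tx,y\rangle|^sd\rho\,d\eta$, so
$$\mu_s([uw])=\frac{\kappa^{-|u|-|w|}}{N(I)}\int v(A_w^TA_u^Tx)\,d\eta(x)=\frac{\kappa^{-|u|}}{N(I)}\int Q_{A_u^Tx}([w])\,v(A_u^Tx)\,d\eta(x).$$
Given $[u]$, the future is the mixture of the $Q_{A_u^Tx}$ with weights proportional to $v(A_u^Tx)\,d\eta(x)$; the empty $u$ gives $\mu_s$.

**Proof of (ii): domination.** For $|x|=1$, $v(A_w^Tx)=\int|\langle x,A_wy\rangle|^sd\rho\le\|A_w\|^s$. So $Q_x([w])\le c_v^{-1}\kappa^{-|w|}\|A_w\|^s\le C_0\mu_s([w])$ by (3). Open sets are countable disjoint unions of cylinders, and Borel sets follow by outer regularity.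

**Proof of (iii): regularity in $x$.** On $[-1,1]$ we have $\big||a|^s-|b|^s\big|\le\max(1,s)|a-b|^{\min(1,s)}$. Dividing by $\|A_w\|$ inside, we get for $x,x'\in S$
$$|v(A_w^Tx)-v(A_w^Tx')|\le\max(1,s)\,\|A_w\|^s\,|x-x'|^{\min(1,s)},\tag{4}$$
also for the empty word. Now write
$$Q_x([w])-Q_{x'}([w])=\kappa^{-n}\frac{v(A_w^Tx)-v(A_w^Tx')}{v(x)}+\kappa^{-n}v(A_w^Tx')\,\frac{v(x')-v(x)}{v(x)v(x')}$$
and sum over $|w|=n$. By (3), $\kappa^{-n}\sum\|A_w\|^s\le1/c_1$, and $\kappa^{-n}\sum v(A_w^Tx')=v(x')$. The sum is at most $\max(1,s)\big(\frac1{c_vc_1}+\frac1{c_v}\big)|x-x'|^{\min(1,s)}$. $\square$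

## 6. Total irreducibility makes the past fade

**Definition (totally irreducible).** $\mathsf A$ is totally irreducible if for every $q\ge1$ the tuple $(A_w)_{|w|=q}$ is irreducible.

In Section 1, the pair with $\beta=0$ is not totally irreducible: the products of length two are $0,E_{11},E_{22},0$, and they preserve $\mathbb Re_1$. For $0<\beta<1$ it is totally irreducible, since $A_i^q=\beta^{q-1}A_i$, so that a subspace invariant under all words of length $q$ is invariant under $A_1,A_2$.

For stationary $m$ on a finite alphabet and a word $u$ with $m([u])>0$ let $m_L(\cdot|u)$ be the law of the $L$ letters following $u$, given $u$. For laws $p,p'$ of $N$-words let $W_N(p,p')$ be the least expected number of disagreements over couplings, and $d_N=W_N/N$. Then $d_N\le\mathrm{TV}$, and $W_N$ satisfies the triangle inequality (glue two couplings along the common marginal). The forgetting property we need is: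

$(\ast)$ for each $\varepsilon>0$ there is $L$ with $d_L(m_L(\cdot|u),m_L)\le\varepsilon$ for *every* word $u$ with $m([u])>0$.

**Lemma 4.** Let $\mathsf A$ be totally irreducible and $m=\mu_s$. Then $m$ is totally ergodic,
$$\varphi(n):=\sup_{x,x'\in S}\mathrm{TV}(Q_x\circ\sigma^{-n},Q_{x'}\circ\sigma^{-n})\longrightarrow0,$$
and $m$ satisfies $(\ast)$.

**Step 1: total ergodicity.** Fix $q\ge1$. The measure $m$ is $\sigma^q$-invariant, and by (3) it satisfies the bounds of Lemma 1(c), with $l=1$, for the tuple $(A_w)_{|w|=q}$ on the $q$-block shift. This tuple is irreducible, so $m$ is its equilibrium state, and it is $\sigma^q$-ergodic by the end of Section 3.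

**Step 2: the tail field is trivial.** This says that $m$ remembers nothing forever; Step 3 will turn it into a uniform statement. Let $\mathcal B$ be the Borel field and $\mathcal T=\bigcap_l\overline{\sigma^{-l}\mathcal B}$, with completions by $m$-null sets. Let $G\in\mathcal T$, $m(G)>0$. For each $l$ write $G=\sigma^{-l}G_l$ modulo $m$; then $m(G_l)=m(G)$. For a word $w$ of length $l$ with $m([w])>0$, Lemma 3(i),(ii) show that $m(G|[w])$ is an average of numbers $Q_z(G_l)\le C_0m(G_l)=C_0m(G)$. By martingale convergence $m(G|x_1\cdots x_l)\to1_G$ almost everywhere, and $1_G=1$ on a set of positive measure. So $m(G)\ge1/C_0$.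

Hence $\mathcal T$ modulo $m$ is a finite Boolean algebra. The map $G\mapsto\sigma^{-1}G$ sends $\mathcal T$ to itself: if $G=\sigma^{-l}G_l$ for all $l$, then $\sigma^{-1}G=\sigma^{-(l+1)}G_l$ for all $l$. It is a homomorphism, injective modulo $m$ as $m$ is invariant, hence a permutation of a finite set. So some power $\sigma^{-q}$, $q\ge1$, fixes every element of $\mathcal T$ modulo $m$. Since $m$ is $\sigma^q$-ergodic, $m(G)\in\{0,1\}$ for all $G\in\mathcal T$.

**Step 3: $\varphi(n)\to0$.** Clearly $\varphi$ is nonincreasing. Suppose $\varphi(n)\ge\delta>0$ for all $n$. Choose $x_n,x_n'\in S$ and Borel sets $E_n$ with $Q_{x_n}(\sigma^{-n}E_n)-Q_{x_n'}(\sigma^{-n}E_n)\ge\delta/2$. Along a subsequence $x_n\to x$, $x_n'\to x'$, and $f_n=1_{\sigma^{-n}E_n}$ converges weak* in $L^\infty(m)$ to some $F$ (the predual $L^1(m)$ is separable). For each $l$ the $\overline{\sigma^{-l}\mathcal B}$-measurable functions in $L^\infty(m)$ form a weak*-closed space, the fixed space of a weak*-continuous conditional expectation, and $f_n$ belongs to it for $n\ge l$.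 So $F$ is $\mathcal T$-measurable, hence constant. By Lemma 3(iii), $Q_{x_n}(f_n)-Q_x(f_n)\to0$. By Lemma 3(ii), $Q_x$ has a bounded density with respect to $m$, so $Q_x(f_n)\to\int F\,dQ_x=F$. The same holds for $x'$, so the difference tends to $F-F=0$, a contradiction.

**Step 4: the property $(\ast)$.** Choose $g$ with $\varphi(g)\le\varepsilon/2$ and $L>g$ with $L\ge2g/\varepsilon$. By Lemma 3(i) the law of the future given $u$ and the law $m$ are mixtures of measures $Q_z$, so their marginals on coordinates $g+1,\dots,L$ have $\mathrm{TV}$ distance at most $\varphi(g)$. Couple these coordinates maximally and the first $g$ arbitrarily. The expected number of disagreements is at most $g+L\varphi(g)\le\varepsilon L$. $\square$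

## 7. Coupling block by block

First we need to pass from couplings of long words, and of block processes, to joinings.

**Lemma 5.** (i) $\overline d(\hat\nu,\hat\nu')\le\liminf_Nd_N(\nu_N,\nu_N')$ for stationary $\nu,\nu'$.

(ii) Let $m,m'$ be $\sigma^n$-invariant, $\mu=\frac1n\sum_{j<n}\sigma^j_*m$, $\mu'=\frac1n\sum_{j<n}\sigma^j_*m'$. Then $\overline d(\hat\mu,\hat\mu')$ is at most the $\overline d$-distance of the $n$-block processes of $m$ and $m'$.

**Proof of (i).** Extend an optimal coupling of $\nu_N,\nu_N'$ to a coupling $\lambda_N$ of $\hat\nu,\hat\nu'$, the other coordinates of $x$ and of $y$ being conditionally independent given $(x_i,y_i)_{1\le i\le N}$. The average $\frac1N\sum_{i=1}^NT^i_*\lambda_N$ has marginals $\hat\nu,\hat\nu'$ and gives $\{x_0\ne y_0\}$ the mass $\frac1N\sum_{i=1}^N\lambda_N(x_i\ne y_i)=d_N(\nu_N,\nu_N')$. Take a weak* limit point along a sequence of $N$ that realizes the lower limit. It is $T$-invariant with the same marginals, and its mass of the clopen set $\{x_0\ne y_0\}$ is that lower limit.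

**Proof of (ii).** Regard a joining of the block processes as a $T^n$-invariant measure $\lambda$. Then $\bar\lambda=\frac1n\sum_{i<n}T^i_*\lambda$ is $T$-invariant with marginals $\hat\mu,\hat\mu'$, and
$$\bar\lambda(x_0\ne y_0)=\frac1n\sum_{i<n}\lambda(x_i\ne y_i)\le\lambda(x_0\cdots x_{n-1}\ne y_0\cdots y_{n-1}).\qquad\square$$

Now we show that forgetting in the limit measure repairs the soft approach.

**Lemma 6.** Let $m$ be stationary on a finite alphabet and satisfy $(\ast)$. If $\nu_k$ are stationary, $\nu_k\to m$ weak* and $h(\nu_k)\to h(m)$, then $\overline d(\hat\nu_k,\hat m)\to0$.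

**Step 1: under $\nu_k$ a long past acts like its last $p$ letters.** This is where entropy enters. Fix $\varepsilon>0$ and take $L$ from $(\ast)$. Put $H_\nu(L|p)=H(\nu_{p+L})-H(\nu_p)$, which decreases to $Lh(\nu)$ as $p\to\infty$. Choose $p$ with $H_m(L|p)-Lh(m)<\varepsilon^2$. For large $k$, the convergence of word masses and of entropies gives $H_\nu(L|p)-Lh(\nu)<2\varepsilon^2$ for $\nu=\nu_k$. Let $p'\ge p$ and let $u^{(p)}$ be the last $p$ letters of a word $u$ of length $p'$. By stationarity,
$$\sum_{|u|=p'}\nu([u])\,D\big(\nu_L(\cdot|u)\,\|\,\nu_L(\cdot|u^{(p)})\big)=H_\nu(L|p)-H_\nu(L|p')\le H_\nu(L|p)-Lh(\nu)\le2\varepsilon^2 .$$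
By Pinsker's and Jensen's inequalities, $\sum_{|u|=p'}\nu([u])\,\mathrm{TV}\big(\nu_L(\cdot|u),\nu_L(\cdot|u^{(p)})\big)\le\varepsilon$.

**Step 2: the next block is close to $m_L$ on average.** Put $m_L(\cdot|u)=m_L$ if $m([u])=0$. As $(\nu_k)_{p+L}\to m_{p+L}$, for large $k$ also $\sum_{|u|=p}\nu([u])\,\mathrm{TV}(\nu_L(\cdot|u),m_L(\cdot|u))\le\varepsilon$; words with $m([u])=0$ do not matter since then $\nu_k([u])\to0$. By $(\ast)$, $d_L(m_L(\cdot|u),m_L)\le\varepsilon$ for all $|u|=p$. Adding the three bounds, with $d_L\le\mathrm{TV}$ and stationarity,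
$$\sum_{|u|=p'}\nu([u])\,d_L(\nu_L(\cdot|u),m_L)\le3\varepsilon\qquad(p'\ge p).$$

**Step 3: build the coupling.** Construct $(X,Y)$ in blocks of length $L$. Given the pasts $X=u$, $Y=u'$, draw the next pair of blocks from an optimal coupling of $\nu_L(\cdot|u)$ and $m_L(\cdot|u')$. The law of the next block of $X$ depends only on $u$, and that of $Y$ only on $u'$; so $X\sim\nu$ and $Y\sim m$. By $(\ast)$, used for the *arbitrary* past $u'$, the conditional expected fraction of disagreements in the new block is at most $d_L(\nu_L(\cdot|u),m_L)+\varepsilon$, and its mean is at most $4\varepsilon$ once the past has length $\ge p$. At most $p/L+1$ blocks have a shorter past. So $d_{NL}(\nu_{NL},m_{NL})\le4\varepsilon+(p/L+1)/N$, and Lemma 5(i) gives $\overline d(\hat\nu_k,\hat m)\le4\varepsilon$ for all large $k$. $\square$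

## 8. Cyclic subspaces and Theorem A

Now we split off the phase.

**Lemma 7.** Let $\mathsf A$ be irreducible. There are $n\ge1$ and nonzero subspaces $W_j$ ($j\in\mathbb Z/n$), depending only on $\mathsf A$, with $\sum_iA_iW_j=W_{j+1}$, $\sum_jW_j=\mathbb R^d$, and each tuple $\mathsf B^{(j)}=(A_w|_{W_j})_{|w|=n}$ totally irreducible. For $s>0$ let $\mu_s^{(j)}$ be the ($\sigma^n$-invariant) equilibrium state of $(\mathsf B^{(j)},s)$ on the $n$-block shift. Then $P(\mathsf B^{(j)},s)=nP(\mathsf A,s)$, $\sigma_*\mu_s^{(j)}=\mu_s^{(j-1)}$, and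
$$\mu_s=\frac1n\sum_j\mu_s^{(j)}=\frac1n\sum_{j<n}\sigma^j_*\mu_s^{(0)} .\tag{5}$$

For the pair of Section 1 with $\beta=0$ one can take $n=2$, $W_0=\mathbb Re_1$, $W_1=\mathbb Re_2$. Among the words of length two only $12$ acts nontrivially on $W_0$, so $\mu_s^{(0)}$ is the point mass at $1212\cdots$.

**Step 1: the subspaces.** For a subspace $U$ put $\Phi U=\sum_iA_iU$. Then $\Phi^qU=\sum_{|w|=q}A_wU$, the map $\Phi$ preserves inclusions, and $\Phi U\ne0$ if $U\ne0$ since the common kernel is trivial. Call $U$ *$q$-invariant* if $\Phi^qU\subseteq U$. Among all pairs $(q,V)$ with $q\ge1$ and $V\ne0$ $q$-invariant choose one, $(n,V)$, with $\dim V$ minimal. Put $W_j=\Phi^jV$ for $j\ge0$. The space $W_n\subseteq V$ is nonzero and $n$-invariant, so $W_n=V$ by minimality, and $W_{j+n}=W_j$. The space $\sum_jW_j$ is invariant under all $A_i$ and nonzero, so it is $\mathbb R^d$.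

**Step 2: total irreducibility of $\mathsf B^{(j)}$.** Let $q$ be a positive multiple of $n$, $0\le j<n$, and $0\ne U\subseteq W_j$ be $q$-invariant. Then $\Phi^{q-j}U\subseteq\Phi^{q-j}W_j=W_q=V$ is nonzero and $q$-invariant, so it equals $V$ by minimality of $\dim V$. Applying $\Phi^j$ gives $W_j=\Phi^jV=\Phi^qU\subseteq U$. So $W_j$ has no proper nonzero $q$-invariant subspace. As $\Phi^qW_j=W_j\ne0$, the maps $A_w|_{W_j}$, $|w|=q$, are not all zero. Words of length $q/n$ in $\mathsf B^{(j)}$ are exactly these maps, so $\mathsf B^{(j)}$ is totally irreducible.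

**Step 3: the shift moves $\mu_s^{(j)}$ to $\mu_s^{(j-1)}$.** Put $\kappa_j=e^{P(\mathsf B^{(j)},s)}$. By (3), $\mu_s^{(j)}([w])\asymp\kappa_j^{-N}\|A_w|_{W_j}\|^s$ for $|w|=nN$. For such $w$,
$$(\sigma_*\mu_s^{(j)})([w])=\sum_{a,\,|v|=n-1}\mu_s^{(j)}([awv])\asymp\kappa_j^{-N}\sum_{a,\,|v|=n-1}\|A_aA_wA_v|_{W_j}\|^s\asymp\kappa_j^{-N}\|A_w|_{W_{j-1}}\|^s .$$
For the last step note that $A_v$ maps $W_j$ into $W_{j+n-1}=W_{j-1}$, and consider $B\mapsto\sum_{a,v}\|A_aBA_v|_{W_j}\|^s$ for linear $B:W_{j-1}\to\mathbb R^d$. It is continuous and $s$-homogeneous. If it vanishes, then $BA_vW_j=0$ for all $|v|=n-1$, as the common kernel is trivial, and so $B=0$ because $\Phi^{n-1}W_j=W_{j-1}$. By compactness of the unit sphere it is $\asymp\|B\|^s$.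

Summing over $w$ and using $\sum_{|w|=nN}\|A_w|_{W_{j-1}}\|^s\asymp\kappa_{j-1}^N$ gives $1\asymp\kappa_j^{-N}\kappa_{j-1}^N$ for all $N$, so $\kappa_j=\kappa_{j-1}$. Then $\sigma_*\mu_s^{(j)}$ is $\sigma^n$-invariant with the word masses required in Lemma 1(c) for $\mathsf B^{(j-1)}$, so it equals $\mu_s^{(j-1)}$.

**Step 4: the average is $\mu_s$.** By Step 3, $\mu=\frac1n\sum_j\mu_s^{(j)}$ is $\sigma$-invariant. As $\sum_jW_j=\mathbb R^d$, $B\mapsto\max_j\|B|_{W_j}\|$ is a norm on $M_d(\mathbb R)$. So for $|w|=nN$ we have $\mu([w])\asymp\kappa_0^{-N}\sum_j\|A_w|_{W_j}\|^s\asymp\kappa_0^{-N}\|A_w\|^s$. By Lemma 1(c) with $l=n$, $\mu=\mu_s$ and $\kappa_0=e^{nP(\mathsf A,s)}$. Finally $\sigma^j_*\mu_s^{(0)}=\mu_s^{(-j)}$. $\square$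

**Proof of Theorem A.** Take $n$ and $\mathsf B=\mathsf B^{(0)}$ from Lemma 7; they do not depend on $s$. Put $m_s=\mu_s^{(0)}$ and let $s_k\to s_0>0$. Lemma 2(ii), applied to the constant sequence of tuples $\mathsf B$ on the $n$-block shift, gives $m_{s_k}\to m_{s_0}$ weak* and convergence of the entropies. By Lemma 4, $m_{s_0}$ satisfies $(\ast)$ as an $n$-block process. By Lemma 6 the $n$-block processes of $m_{s_k}$ converge in $\overline d$ to that of $m_{s_0}$. By (5) and Lemma 5(ii), $\overline d(\hat\mu_{s_k},\hat\mu_{s_0})\to0$. $\blacksquare$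

## 9. Moving the matrices: Theorem B

**Step 1: total ergodicity does not depend on $s$.** We show that, in the notation of Lemma 7,
$$\mu_s\text{ totally ergodic}\iff\text{all }\mu_s^{(j)}\text{ coincide}\iff\|A_w|_{W_i}\|\asymp\|A_w|_{W_j}\|\text{ over }|w|\in n\mathbb N,\text{ for all }i,j.\tag{6}$$
The last condition does not involve $s$. If $\mu_s$ is $\sigma^n$-ergodic, it is extremal among $\sigma^n$-invariant measures, and (5) shows that all $\mu_s^{(j)}$ equal $\mu_s$. Conversely, if they coincide, then $\mu_s=\mu_s^{(0)}$ is $\sigma^{nq}$-ergodic for all $q$ by Lemma 4 applied to $\mathsf B^{(0)}$; since $\sigma^q$-invariant sets are $\sigma^{nq}$-invariant, $\mu_s$ is $\sigma^q$-ergodic. For the second equivalence recall that all $P(\mathsf B^{(j)},s)$ are equal. If $\mu_s^{(i)}=\mu_s^{(j)}$, the bounds (3) for both give comparability of the norms. If the norms are comparable, $\mu_s^{(i)}$ has the word masses required in Lemma 1(c) for $\mathsf B^{(j)}$, so the two measures are equal.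

**Step 2: total ergodicity implies continuity.** Let $\mu_0=\mu_{\mathsf A_0,s_0}$ be totally ergodic and $(\mathsf A_k,s_k)\to(\mathsf A_0,s_0)$ in $\mathcal I\times(0,\infty)$. By Lemma 2, $\mu_k=\mu_{\mathsf A_k,s_k}\to\mu_0$ weak* and $h(\mu_k)\to h(\mu_0)$. Let $n$ be as in Lemma 7 for $\mathsf A_0$. By (6), $\mu_0=\mu_{s_0}^{(0)}$, so by Lemma 4 the $n$-block process of $\mu_0$ satisfies $(\ast)$. The $n$-block processes of $\mu_k$ converge to it weak*, with entropies $nh(\mu_k)\to nh(\mu_0)$. Lemma 6, and Lemma 5(ii) with $m=\mu_k$, $m'=\mu_0$, give $\overline d(\hat\mu_k,\hat\mu_0)\to0$.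

For the converse suppose that $\mu_0=\mu_{\mathsf A_0,s_0}$ is not totally ergodic. Then $d\ge2$, since for $d=1$ the measure is Bernoulli. The plan: totally ergodic equilibrium states occur arbitrarily near $\mathsf A_0$, but totally ergodic measures keep a positive $\overline d$-distance from $\mu_0$.

**Step 3: totally irreducible tuples are dense.** Let $A_1^*=\mathrm{diag}(1,\dots,d)$ and let $A_2^*$ be the all-ones matrix. The eigenvalues of $A_1^*$ are distinct and nonzero, so by interpolation each $E_{ii}$ is a polynomial without constant term in $A_1^*$; and $E_{ii}A_2^*E_{jj}=E_{ij}$. So words in $A_1^*,A_2^*$ span $M_d(\mathbb R)$, and some $d^2$ of them are linearly independent; fix these words. Consider the tuples for which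

1. $\det A_1\ne0$, and for every $k\ge1$ the characteristic polynomial of $A_1^k$ has nonzero discriminant;
2. the fixed $d^2$ words in $A_1,A_2$ are linearly independent.

Each single condition fails only on a proper algebraic subset, since it holds when $A_1=A_1^*$, $A_2=A_2^*$. So the tuples satisfying all conditions form the complement of a null set, and they are dense. For such a tuple and $k\ge1$ let $V$ be invariant under all $A_w$, $|w|=k$. As $A_1$ commutes with $A_1^k$, which has simple spectrum, $A_1$ is a real polynomial in $A_1^k$; so $A_1V\subseteq V$, and $A_1V=V$ by invertibility. Then $A_2V=A_2A_1^{k-1}V\subseteq V$. By condition 2, $V$ is invariant under all of $M_d(\mathbb R)$, so $V$ is $\{0\}$ or $\mathbb R^d$. So the tuple is totally irreducible, and its equilibrium state at $s_0$ is totally ergodic by Lemma 4.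

**Step 4: totally ergodic measures stay away from $\mu_0$.** Let $\mu_0$ be not $\sigma^q$-ergodic. Pull back a $\sigma^q$-invariant set of intermediate measure to the natural extension: there is $E$ with $\sigma^{-q}E=E$ and $0<\hat\mu_0(E)<1$. Put $f=1_E-\hat\mu_0(E)$, so $|f|\le1$, $\int f\,d\hat\mu_0=0$ and $\|f\|_1>0$. Given $\zeta>0$ choose $g$ depending on the coordinates in $[-l,l]$ with $|g|\le1$ and $\|f-g\|_{L^1(\hat\mu_0)}\le\zeta$. Let $\nu$ be totally ergodic and $\lambda$ a joining of $\hat\mu_0,\hat\nu$ with $\lambda(x_0\ne y_0)\le\varepsilon$. Put $g_N=\frac1N\sum_{i<N}g\circ\sigma^{qi}$. Since $f\circ\sigma^{q}=f$,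
$$\|g_N\|_{L^1(\hat\mu_0)}\ge\|f\|_1-\zeta .$$
Under $\lambda$, $g(\sigma^{qi}x)$ and $g(\sigma^{qi}y)$ differ with probability at most $(2l+1)\varepsilon$, and then by at most $2$. So $\|g_N\|_{L^1(\hat\nu)}\ge\|f\|_1-\zeta-2(2l+1)\varepsilon$. As $N\to\infty$, $\sigma^q$-ergodicity of $\hat\nu$ gives
$$\|g_N\|_{L^1(\hat\nu)}\to\Big|\int g\,d\hat\nu\Big|\le\Big|\int g\,d\hat\mu_0\Big|+2(2l+1)\varepsilon\le\zeta+2(2l+1)\varepsilon .$$
So $\|f\|_1\le2\zeta+4(2l+1)\varepsilon$. With $\zeta=\frac14\|f\|_1$, which fixes $l$, every joining has $\varepsilon\ge\|f\|_1/(8(2l+1))$. This is a positive lower bound for $\overline d(\hat\nu,\hat\mu_0)$ over all totally ergodic $\nu$.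

By Steps 3 and 4 the map is discontinuous at $(\mathsf A_0,s_0)$, already with $s=s_0$ fixed. $\blacksquare$

That this case does occur is shown by the pair of Section 1 with $\beta=0$; there the jump is $\frac12$.

## 10. Contracting tuples

For Theorem C we will need that long products push directions together. Recall that $\wedge^q\mathbb R^d$ carries an inner product for which $|x\wedge y|=|x||y|\sin\angle(x,y)$, that $\wedge^q(BB')=\wedge^qB\,\wedge^qB'$, and that the singular values of $\wedge^qB$ are the products of $q$ singular values of $B$ with distinct indices. Write $\chi_1(B)\ge\chi_2(B)\ge\cdots$ for the singular values. Then $\|\wedge^qB\|=\chi_1\cdots\chi_q\le\|B\|^q$ and $\|\wedge^2B\|/\|B\|^2=\chi_2/\chi_1$.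

**Definition (contracting).** An irreducible $\mathsf A$ is contracting if for every $s>0$ the ratio $\|\wedge^2A_{x_1\cdots x_N}\|/\|A_{x_1\cdots x_N}\|^2$ tends to $0$ in $\mu_s$-probability.

The pair of Section 1 is contracting: the matrices have rank one, so the ratio is $0$. With $R$ the rotation by $\pi/2$, the pair $(R,2R)$ is irreducible but not contracting: the ratio is $1$. Here $\|\wedge^2A_w\|=\|A_w\|^2$, and the one-dimensional tuple $(\det R,\det 2R)=(1,4)$ at exponent $s/2$ has the same equilibrium state, Bernoulli with weights proportional to $1,2^s$. The next lemma makes such a replacement possible in general.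

**Lemma 8.** Let $\mathsf A$ be irreducible, $s>0$, $1\le q\le d$, and $\Lambda(\wedge^q\mathsf A,\mu_s)=q\Lambda(\mathsf A,\mu_s)$. Then some composition factor $\mathsf C$ of $\wedge^q\mathsf A$ is irreducible and satisfies, for some $c>0$ and all $w$,
$$c\|A_w\|^q\le\|C_w\|\le\|\wedge^qA_w\|\le\|A_w\|^q .$$

**Step 1: the growth of $\wedge^q\mathsf A$ is that of its factors.** Put $T_i=\wedge^qA_i$, $t=s/q$. In an orthonormal basis adapted to a composition series the $T_i$ are block upper triangular with diagonal blocks $C_i^{(1)},\dots,C_i^{(l)}$. Each tuple $\mathsf C^{(a)}$ is irreducible or is one-dimensional and zero, and $C_w^{(a)}$ is a compression of $T_w$, so $\|C^{(a)}_w\|\le\|T_w\|$. Expand the product $T_w$, $|w|=N$, into blocks: it is a sum over nondecreasing paths in $\{1,\dots,l\}$ with $N$ steps, and there are polynomially many in $N$. On each path at most $l-1$ steps are jumps, whose factors are bounded, and the remaining steps group into at most $l$ runs. So the norm of each term is at most a constant times a product of at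 most $l$ factors $\|C_u^{(a)}\|$, where the $u$ are disjoint subwords of $w$ of total length between $N-l$ and $N$. Since $(\sum_{i\le k}x_i)^t\le\max(1,k^{t-1})\sum_{i\le k}x_i^t$ for $x_i\ge0$, $\|T_w\|^t$ is at most a polynomial in $N$ times the sum over paths of the $t$-th powers.

Sum over $w$. For a fixed path the sum factorizes over the runs and the jumps. A run of length $k\ge1$ in a zero block gives $0$. A run of length $k$ in an irreducible block gives $\sum_{|u|=k}\|C_u^{(a)}\|^t\le K'e^{kP(\mathsf C^{(a)},t)}$ by (3). Let $P_{\max}$ be the maximum of $P(\mathsf C^{(a)},t)$ over irreducible blocks, or $-\infty$ if there are none. Then $\limsup\frac1N\log\sum_{|w|=N}\|T_w\|^t\le P_{\max}$. By (2), applied to $(T_i)$ and $t$, and by the hypothesis,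
$$P(\mathsf A,s)=h(\mu_s)+s\Lambda(\mathsf A,\mu_s)=h(\mu_s)+t\Lambda(\wedge^q\mathsf A,\mu_s)\le P_{\max} .$$

**Step 2: a maximal factor has the same equilibrium state.** As $P(\mathsf A,s)$ is finite, some irreducible block $\mathsf C$ attains $P_{\max}$. Let $\nu$ be its equilibrium state at $t$. Since $\|C_w\|\le\|\wedge^qA_w\|\le\|A_w\|^q$,
$$P(\mathsf A,s)\le P(\mathsf C,t)=h(\nu)+t\Lambda(\mathsf C,\nu)\le h(\nu)+s\Lambda(\mathsf A,\nu)\le P(\mathsf A,s).$$
So equality holds throughout and $\nu=\mu_s$ by Fact U. Comparing (3) for $(\mathsf A,s)$ and for $(\mathsf C,t)$ gives $\|C_w\|^t\ge c'\|A_w\|^s$, that is, $\|C_w\|\ge c\|A_w\|^q$. $\square$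

**Reduction 1: to a contracting tuple.** Let $\mathsf A$ be irreducible and let $r$ be the largest integer in $\{1,\dots,d\}$ such that $\|\wedge^rA_w\|\ge c\|A_w\|^r$ for all $w$ and some $c>0$; $r=1$ qualifies. Then $\Lambda(\wedge^r\mathsf A,\mu_s)=r\Lambda(\mathsf A,\mu_s)$, and Lemma 8 with $q=r$, for one fixed $s$, gives an irreducible $\mathsf C$ with $\|C_w\|\asymp\|A_w\|^r$. By Lemma 1(c), for all $s>0$,
$$\mu_{\mathsf A,s}=\mu_{\mathsf C,s/r},\qquad P(\mathsf A,s)=P(\mathsf C,s/r).\tag{7}$$

We claim that $\mathsf C$ is contracting. If $r=d$, $\mathsf C$ is one-dimensional and $\wedge^2C_w=0$. Let $r<d$. By maximality of $r$ the conclusion of Lemma 8 fails for $q=r+1$, so $\Lambda(\wedge^{r+1}\mathsf A,\mu_s)<(r+1)\Lambda(\mathsf A,\mu_s)$ for every $s$; and $\Lambda(\mathsf A,\mu_s)>-\infty$ since $P$ is finite. As $\mu_s=\mu_{\mathsf A,s}$ is ergodic, Kingman's theorem gives $\|\wedge^{r+1}A_w\|/\|A_w\|^{r+1}\to0$ almost everywhere along $w=x_1\cdots x_N$. This ratio equals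
$$\frac{\|\wedge^rA_w\|}{\|A_w\|^r}\cdot\frac{\chi_{r+1}(A_w)}{\chi_1(A_w)}\ge c\,\frac{\chi_{r+1}(A_w)}{\chi_1(A_w)} .$$
The two largest singular values of $\wedge^rA_w$ are $\chi_1\cdots\chi_r$ and $\chi_1\cdots\chi_{r-1}\chi_{r+1}$, and $C_w$ is a compression of $\wedge^rA_w$. So
$$\frac{\|\wedge^2C_w\|}{\|C_w\|^2}\le\mathrm{const}\cdot\frac{\|\wedge^2(\wedge^rA_w)\|}{\|A_w\|^{2r}}\le\mathrm{const}\cdot\frac{\chi_{r+1}(A_w)}{\chi_1(A_w)}\to0$$
almost everywhere for $\mu_{\mathsf A,s}=\mu_{\mathsf C,s/r}$. As $s>0$ was arbitrary, $\mathsf C$ is contracting.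

**Reduction 2: to a totally irreducible contracting tuple.** Let $\mathsf A$ be contracting, take $n$, $\mathsf B=\mathsf B^{(0)}$ and $m_s=\mu_s^{(0)}\le n\mu_s$ from Lemma 7, and write $B_w=A_w|_{W_0}$ for $|w|\in n\mathbb N$. We show that $\mathsf B$ is contracting. Clearly $\|\wedge^2B_w\|\le\|\wedge^2A_w\|$. For $\varepsilon>0$, by (3) for $\mathsf B$ and for $\mathsf A$,
$$m_s\{\|B_w\|\le\varepsilon\|A_w\|\}\le Ce^{-|w|P(\mathsf A,s)}\sum_w\varepsilon^s\|A_w\|^s\le C'\varepsilon^s\qquad(w=x_1\cdots x_{nN}).$$
Off this set the ratio for $\mathsf B$ is at most $\varepsilon^{-2}$ times the ratio for $\mathsf A$, which tends to $0$ in $\mu_s$-probability, hence in $m_s$-probability. As $\varepsilon$ is arbitrary, the ratio for $\mathsf B$ tends to $0$ in $m_s$-probability.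

Since $P(\mathsf A,s)=\frac1nP(\mathsf B,s)$ and, by (5) and Lemma 5(ii), $\overline d(\hat\mu_s,\hat\mu_t)$ is at most the $\overline d$-distance of the block processes of $m_s,m_t$, the two reductions and the linear change of parameter in (7) show that Theorem C follows from:

**Proposition 9.** Let $\mathsf A$ be totally irreducible and contracting, with equilibrium states $m_s$. Then $P$ is real-analytic on $(0,\infty)$, and each $s_0>0$ has a compact interval $J$ as a neighborhood, with a constant $K$, such that $\overline d(\hat m_s,\hat m_t)\le K|s-t|$ for $s,t\in J$.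

Indeed, a compact interval is covered by the interiors of finitely many such $J$; subdividing it and using the triangle inequality gives the Lipschitz bound with the largest of the constants.

**From now on $\mathsf A$ is totally irreducible and contracting,** $m_s$ is its equilibrium state, and $\kappa=e^P$, $v$, $Q_x$ are as in Section 5.

## 11. A spectral gap on Hölder functions

Fix $s_0>0$ and $\alpha=\min(s_0,1)/4$. On $S$ use the pseudometric $\mathrm{dist}(x,x')=\min(|x-x'|,|x+x'|)\le\sqrt2$, the chordal distance between lines. If $\vartheta\in[0,\pi/2]$ is the angle between the lines, $\mathrm{dist}=2\sin(\vartheta/2)\le\sqrt2\sin\vartheta$. Let $C^\alpha$ be the Banach space of even complex functions on $S$ that are $\alpha$-Hölder for $\mathrm{dist}$, with seminorm $|f|_\alpha$ and norm $\|f\|_\alpha=\|f\|_\infty+|f|_\alpha$. Write $x\cdot w=A_w^Tx/|A_w^Tx|$, and at $s=s_0$ put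
$$\mathcal Pf(x)=\sum_iQ_x([i])f(x\cdot i),\qquad\mathcal P^Nf(x)=\sum_{|w|=N}Q_x([w])f(x\cdot w);$$
terms with $A_w^Tx=0$ have weight $0$, and the second formula follows from Lemma 3(i). $\mathcal P$ is a Markov operator on even continuous functions: the weight $\kappa^{-1}v(A_i^Tx)/v(x)$ tends to $0$ where $A_i^Tx\to0$, so $\mathcal Pf$ is continuous, and $\mathcal P1=1$. So $\mathrm{osc}(f)=\sup_{x,x'}|f(x)-f(x')|$ does not increase under $\mathcal P$.

**Step 1: a Doeblin–Fortet inequality.** The purpose is to control $|\mathcal P^Nf|_\alpha$ by $\mathrm{osc}(f)$ and a small multiple of $|f|_\alpha$. Let $x,x'\in S$; by evenness assume $\delta=|x-x'|=\mathrm{dist}(x,x')$. With $f(x\cdot w):=0$ if $A_w^Tx=0$, and similarly for $x'$,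
$$\mathcal P^Nf(x)-\mathcal P^Nf(x')=\sum_wQ_x([w])\big(f(x\cdot w)-f(x'\cdot w)\big)+\sum_w\big(Q_x([w])-Q_{x'}([w])\big)f(x'\cdot w).$$
The second sum is at most $C\|f\|_\infty\delta^{\min(s_0,1)}\le C\|f\|_\infty\delta^\alpha$ by Lemma 3(iii), as $\delta\le\sqrt2$ (constants may change from place to place but never depend on $N,f,x,x'$). In the first sum only words with $A_w^Tx\ne0$ count.

Consider first the words with $|A_w^Tx'|<\frac12|A_w^Tx|$. Then $|A_w^Tx|\le\|A_w\|\delta+|A_w^Tx'|$ gives $|A_w^Tx|\le2\|A_w\|\delta$. As $Q_x([w])\le c_v^{-1}\kappa^{-N}|A_w^Tx|^{s_0}$, they contribute at most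
$$2\|f\|_\infty c_v^{-1}\kappa^{-N}\sum_w(2\|A_w\|\delta)^{s_0}\le C\|f\|_\infty\delta^\alpha .$$
For the other words,
$$\mathrm{dist}(x\cdot w,x'\cdot w)\le\sqrt2\,\frac{|A_w^Tx\wedge A_w^Tx'|}{|A_w^Tx||A_w^Tx'|}\le2\sqrt2\,\frac{\|\wedge^2A_w\|\,\delta}{|A_w^Tx|^2},$$
since $|x\wedge x'|=|x\wedge(x'-x)|\le\delta$. As $2\alpha\le s_0$, we have $|A_w^Tx|^{s_0-2\alpha}\le\|A_w\|^{s_0-2\alpha}$, and their contribution is at most
$$C|f|_\alpha\delta^\alpha\kappa^{-N}\sum_{A_w\ne0}\|A_w\|^{s_0}\Big(\frac{\|\wedge^2A_w\|}{\|A_w\|^2}\Big)^\alpha\le C'|f|_\alpha\delta^\alpha r_N,\qquad r_N=\int\Big(\frac{\|\wedge^2A_{x_1\cdots x_N}\|}{\|A_{x_1\cdots x_N}\|^2}\Big)^\alpha dm_{s_0},$$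
by (3). Here $r_N\le1$, and $r_N\to0$ by contraction and bounded convergence. So $|\mathcal P^Nf|_\alpha\le C\|f\|_\infty+C'r_N|f|_\alpha$. Apply this to $f-f(x_0)$ for a fixed $x_0\in S$ and use $\mathcal P1=1$:
$$|\mathcal P^Nf|_\alpha\le C\,\mathrm{osc}(f)+C'r_N|f|_\alpha\qquad(N\ge1).\tag{8}$$
As $\mathrm{osc}(f)\le2|f|_\alpha$, in particular $\sup_{N\ge1}|\mathcal P^Nf|_\alpha\le C''|f|_\alpha$ with $C''=2C+C'$.

**Step 2: $\mathrm{osc}(\mathcal P^Nf)\to0$ for every even continuous $f$.** The idea is that $x\cdot w$ nearly forgets $x$, by contraction, and that the future word nearly forgets $x$, by Lemma 4. For $A_w\ne0$ let $a_w,b_w$ be unit vectors with $A_w^Ta_w=\|A_w\|b_w$. For $x\in S$ the singular value decomposition gives $A_w^Tx=\|A_w\|\langle x,a_w\rangle b_w+R$ with $R\perp b_w$ and $|R|\le\chi_2(A_w)$. Put $F_l(y)=f(b_{y_1\cdots y_l})$, defined $m_{s_0}$- and $Q_x$-almost everywhere. Let $\varepsilon>0$ and $|w|=l$. If $|A_w^Tx|\ge\varepsilon\|A_w\|$ and $\chi_2(A_w)\le\varepsilon^2\chi_1(A_w)$, the sine of the angle between $A_w^Tx$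 and $b_w$ is $|R|/|A_w^Tx|\le\varepsilon$, so $\mathrm{dist}(x\cdot w,b_w)\le\sqrt2\,\varepsilon$. The $Q_x$-probability that $|A_w^Tx|<\varepsilon\|A_w\|$ is at most $c_v^{-1}\kappa^{-l}\sum_w\varepsilon^{s_0}\|A_w\|^{s_0}\le C\varepsilon^{s_0}$. The $Q_x$-probability that $\chi_2>\varepsilon^2\chi_1$ is at most $C_0m_{s_0}\{\chi_2>\varepsilon^2\chi_1\}\to0$ as $l\to\infty$, by Lemma 3(ii) and contraction. Since $f$ is uniformly continuous for $\mathrm{dist}$, letting $l\to\infty$ and then $\varepsilon\to0$ we get
$$e_l:=\sup_{x\in S}|\mathcal P^lf(x)-Q_x(F_l)|\to0 .$$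
Apply $\mathcal P^N$ and use $\sum_{|w|=N}Q_x([w])Q_{x\cdot w}(F_l)=Q_x(F_l\circ\sigma^N)$: we get $|\mathcal P^{N+l}f(x)-Q_x(F_l\circ\sigma^N)|\le e_l$. By Lemma 4, $|Q_x(F_l\circ\sigma^N)-Q_{x'}(F_l\circ\sigma^N)|\le4\|f\|_\infty\varphi(N)\to0$. So $\limsup_N\mathrm{osc}(\mathcal P^Nf)\le2e_l$ for every $l$; let $l\to\infty$.

**Step 3: the gap for $\mathcal P$.** Let $\omega_K=\sup\{\mathrm{osc}(\mathcal P^Kf):f\in C^\alpha,\ |f|_\alpha\le1\}$. Adding a constant to $f$ changes nothing, so we may require $f(x_0)=0$. These $f$ form a relatively compact set in the sup norm (Arzelà–Ascoli); the maps $f\mapsto\mathrm{osc}(\mathcal P^Kf)$ are $2$-Lipschitz in the sup norm and tend to $0$ pointwise by Step 2. So they tend to $0$ uniformly on this set: $\omega_K\to0$. By (8), for $N,K\ge1$,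
$$|\mathcal P^{N+K}f|_\alpha\le C\,\mathrm{osc}(\mathcal P^Kf)+C'r_N|\mathcal P^Kf|_\alpha\le(C\omega_K+C'C''r_N)|f|_\alpha .$$
For $N,K$ large the factor is at most $\frac12$. On $C^\alpha/\mathbb C1$ the seminorm $|\cdot|_\alpha$ is a norm equivalent to the quotient norm, because $\mathrm{osc}(f)\le2|f|_\alpha$. So the operator induced by $\mathcal P$ on $C^\alpha/\mathbb C1$ has spectral radius less than $1$. As $\mathcal P1=1$, $z-\mathcal P$ is triangular with respect to $\mathbb C1\subset C^\alpha$, and it is invertible if $z\ne1$ and $z$ is not in the spectrum of the induced operator. So the spectrum of $\mathcal P$ is $\{1\}$ together with a subset of a disc about $0$ of radius less than $1$. The spectral subspace of $1$ maps to $0$ in the quotient, so it is $\mathbb C1$: the eigenvalue $1$ is algebraically simple.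

**Step 4: the gap for the unnormalized operator.** Put
$$L_sf(x)=\sum_i|A_i^Tx|^s\,f\!\left(\frac{A_i^Tx}{|A_i^Tx|}\right).$$
At $s_0$, $v$ lies in $C^\alpha$ by (4) for the empty word, and so does $1/v$, as $v\ge c_v$ on $S$. By homogeneity of $v$, $L_{s_0}(vf)=\kappa v\,\mathcal Pf$. So $L_{s_0}$ has the algebraically simple isolated eigenvalue $\kappa(s_0)=e^{P(s_0)}$, and the rest of its spectrum lies in a disc about $0$ of radius less than $\kappa(s_0)$.

## 12. Analyticity of the pressure and exponential mixing

**Step 1: $s\mapsto L_s$ is holomorphic.** This lets us use perturbation theory. Let $s$ be complex with $|s-s_0|<s_0/2$, so $\mathrm{Re}\,s>s_0/2\ge2\alpha$. For $f\in C^\alpha$ put $G(z)=|z|^sf(z/|z|)$, $G(0)=0$, and let $|z'|\le|z|\le R$. Then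
$$G(z)-G(z')=\big(|z|^s-|z'|^s\big)f\!\left(\tfrac z{|z|}\right)+|z'|^s\Big(f\!\left(\tfrac z{|z|}\right)-f\!\left(\tfrac{z'}{|z'|}\right)\Big),$$
the last term being $0$ if $z'=0$. Integrating $sr^{s-1}$ gives $\big||z|^s-|z'|^s\big|\le\frac{|s|}{\mathrm{Re}\,s}\big(|z|^{\mathrm{Re}\,s}-|z'|^{\mathrm{Re}\,s}\big)\le C|z-z'|^\alpha$, because $r\mapsto r^{\mathrm{Re}\,s}$ is Hölder on $[0,R]$ with exponent $\min(\mathrm{Re}\,s,1)\ge\alpha$, uniformly on the disc. If $z'\ne0$, then $\big|\frac z{|z|}-\frac{z'}{|z'|}\big|\le2|z-z'|/|z'|$, so the last term is at most $|f|_\alpha|z'|^{\mathrm{Re}\,s}(2|z-z'|/|z'|)^\alpha\le C|f|_\alpha|z-z'|^\alpha$. With $z=A_i^Tx$, $z'=\pm A_i^Tx'$ this shows that $L_s$ maps $C^\alpha$ to itself with norm bounded on the disc.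

For $\|f\|_\alpha\le1$ the scalar functions $s\mapsto L_sf(x)$ and $s\mapsto(L_sf(x)-L_sf(x'))/\mathrm{dist}(x,x')^\alpha$ are holomorphic on the disc and bounded uniformly in $f,x,x'$. Cauchy's estimates bound their second derivatives uniformly on smaller discs, so their difference quotients converge uniformly in $f,x,x'$. So $s\mapsto L_s$ is holomorphic in operator norm.

**Step 2: perturbation of the leading eigenvalue.** Choose $\theta'<1$ and a small circle $\gamma$ about $\kappa(s_0)$, lying outside $\{|z|\le\theta'\kappa(s_0)\}$, such that the rest of the spectrum of $L_{s_0}$ lies in $\{|z|<\theta'\kappa(s_0)\}$. For $s$ near $s_0$ the spectrum of $L_s$ stays inside these two circles, and on them the resolvent is holomorphic in $s$ and uniformly bounded. So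
$$\Pi_s=\frac1{2\pi i}\oint_\gamma(z-L_s)^{-1}dz$$
is a holomorphic family of projections of constant rank one. So $L_s\Pi_s=\tilde\kappa(s)\Pi_s$ with $\tilde\kappa$ holomorphic, and $\tilde\kappa(s)$ is the only spectral value of $L_s$ inside $\gamma$. Put $N_s=L_s(1-\Pi_s)$. Then $\Pi_sN_s=N_s\Pi_s=0$, and for $k\ge1$
$$N_s^k=\frac1{2\pi i}\oint_{|z|=\theta'\kappa(s_0)}z^k(z-L_s)^{-1}dz,\qquad\|N_s^k\|\le K\big(\theta|\tilde\kappa(s)|\big)^k,$$
with some $\theta\in(\theta',1)$ and $K$, uniformly for $s$ near $s_0$.

**Step 3: the pressure is analytic.** For real $s$ near $s_0$ let $v_s$ be the function $v$ of Section 5 at $s$, for some choice of eigenmeasures $\rho_s,\eta_s$. It is Hölder with exponent $\min(s,1)\ge\alpha$ by (4), so $v_s\in C^\alpha$, and $L_sv_s=\sum_iv_s(A_i^T\,\cdot)=e^{P(s)}v_s$ by Lemma 3. By Lemma 2, $P$ is continuous, so $e^{P(s)}$ lies inside $\gamma$ for $s$ near $s_0$. So $\tilde\kappa(s)=e^{P(s)}$, and $P$ is real-analytic near $s_0$. As $s_0>0$ was arbitrary, the first part of Proposition 9 is proved. Also $\Pi_sv_s=v_s$,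 so the range of $\Pi_s$ is $\mathbb Cv_s$.

**Step 4: exponential mixing, uniform in $s$.** Let $\varphi_s$ be the function $\varphi$ of Lemma 4 at $s$. We show that for a small compact interval $J$, a neighborhood of $s_0$, and some $K_1$,
$$\varphi_s(N)\le K_1\theta^N\qquad(N\ge0,\ s\in J).\tag{9}$$
First, $c_v(s)$ and $c_1(s)$ are bounded below on $J$. As $N(I)\le1$, it suffices to treat $c_v(s)=\min_Sv_s$ and $\min_{\|B\|=1}N(B)$. If one of them tended to $0$ along some $s_k\to s\in J$, then by Lemma 2(i) limits of $\rho_{s_k},\eta_{s_k}$ would be eigenmeasures at $s$ for which the corresponding minimum is $0$, contradicting Lemma 3 or Lemma 1.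

Let $E$ be a union of cylinders of length $k$ and $h_E(x)=Q_x(E)$. The function
$$v_sh_E(x)=\kappa^{-k}\sum_{[w]\subseteq E,\,|w|=k}v_s(A_w^Tx)$$
is bounded by $v_s\le1$, and by (4) and (3) its $\alpha$-seminorm is at most a constant times $\kappa^{-k}\sum_w\|A_w\|^s\le1/c_1$. Both bounds are uniform in $k$, $E$ and $s\in J$. By Lemma 3(i), for $N\ge1$,
$$Q_x(\sigma^{-N}E)=v_s(x)^{-1}\kappa^{-N}L_s^N(v_sh_E)(x)=v_s(x)^{-1}\big(\Pi_s(v_sh_E)+\kappa^{-N}N_s^N(v_sh_E)\big)(x).$$
As $\Pi_s(v_sh_E)\in\mathbb Cv_s$, the first contribution does not depend on $x$, and the second is at most a constant times $\theta^N$. Unions of cylinders suffice to compute $\mathrm{TV}$, and $\varphi_s(0)\le1$; this gives (9).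

## 13. A transport inequality and the Lipschitz bound

We now bound $d_N$ by relative entropy. First we need a coupling that recovers from a disagreement at the rate at which the laws of the late coordinates merge.

**Lemma 10.** For laws $p,p'$ of $N$-words let $p_{[j,N]}$ be the law of coordinates $j,\dots,N$ and $a_j=\mathrm{TV}(p_{[j,N]},p'_{[j,N]})$. Then $W_N(p,p')\le\sum_{j=1}^Na_j$.

**Proof: generate from the end.** Let $r_j=p_{[j,N]}\wedge p'_{[j,N]}$ (pointwise minimum), so $a_j=1-|r_j|$, and let $r_{N+1}=1$ on the empty word. Note $\sum_ar_j(az)\le r_{j+1}(z)$. Generate coordinates from $N$ down to $1$, starting *coupled* with empty suffix. If the pair is coupled with common suffix $z$ on $[j+1,N]$, then with probability $r_j(az)/r_{j+1}(z)$ both choose the letter $a$ and stay coupled; with the remaining probability they become *decoupled*. When decoupled (newly or before), $X$ with suffix $z$ chooses $a$ with probability proportional to $p_{[j,N]}(az)-r_j(az)$, and independently $Y$ with suffix $z'$ chooses $a$ with probability proportional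 to $p'_{[j,N]}(az')-r_j(az')$.

We claim, by induction on decreasing $j$, that the pair is coupled on $[j,N]$ with suffix $z$ with probability $r_j(z)$, and decoupled at $j$ with $X$-suffix $z$ with probability $p_{[j,N]}(z)-r_j(z)$. The first is clear. For the second, at step $j$ the decoupled mass over the $X$-suffix $z$ on $[j+1,N]$ is
$$\big(p_{[j+1,N]}(z)-r_{j+1}(z)\big)+\Big(r_{j+1}(z)-\sum_ar_j(az)\Big)=\sum_a\big(p_{[j,N]}-r_j\big)(az),$$
and the letter is chosen in proportion to the summands. The same holds for $Y$. So the marginals are $p$ and $p'$, and $x_j\ne y_j$ has probability at most $1-|r_j|=a_j$. $\square$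

**Lemma 11.** Let $G_s=1+\sum_{k\ge0}\varphi_s(k)$ and let $\nu$ be stationary with $\nu_N\ll(m_s)_N$ for all $N$. Then $d_N(\nu_N,(m_s)_N)\le G_s\sqrt{\frac1{2N}D(\nu_N\|(m_s)_N)}$.

**Proof: change one letter at a time.** If $G_s=\infty$ and the relative entropy is positive, there is nothing to prove; if the relative entropy is $0$, the laws are equal. Otherwise write $m=m_s$ and let $\lambda_i$ be the law of an $N$-word whose first $i$ letters have law $\nu_i$ and whose remaining letters are drawn from the conditional law of $m$ given those. Then $\lambda_0=m_N$ and $\lambda_N=\nu_N$. Couple $\lambda_{i-1}$ and $\lambda_i$ by using the same first $i-1$ letters $u\sim\nu_{i-1}$ and a maximal coupling of the $i$-th letters, which differ with probability $t_i(u)=\mathrm{TV}(m_1(\cdot|u),\nu_1(\cdot|u))$. If they agree, continue identically; if they differ, continue with an optimal coupling. In the latter case both continuations are conditional $m$-laws, hence mixtures of measures $Q_z$ by Lemma 3(i). Their marginals on the coordinates from the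 $(k+1)$-st on have $\mathrm{TV}$ distance at most $\varphi_s(k)$, so by Lemma 10 the expected number of further disagreements is at most $\sum_{k\ge0}\varphi_s(k)$. Hence $W_N(\lambda_{i-1},\lambda_i)\le G_s\,\mathbb E_\nu t_i$. By the triangle inequality, Pinsker's, Jensen's and the Cauchy–Schwarz inequality and the chain rule for relative entropy,
$$W_N(\nu_N,m_N)\le G_s\sum_{i=1}^N\mathbb E_\nu t_i\le G_s\sum_{i=1}^N\sqrt{\tfrac12\,\mathbb E_\nu D\big(\nu_1(\cdot|u)\|m_1(\cdot|u)\big)}\le G_s\sqrt{\tfrac N2\,D(\nu_N\|m_N)} .$$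
Divide by $N$. $\square$

**End of the proof of Proposition 9.** Let $s,t\in J$ with $J$ from (9), and take $\nu=m_t$ in Lemma 11; by (3), $m_s$ and $m_t$ both charge exactly the words with $A_w\ne0$. By (3) for $m_s$, $\log m_s([w])=-NP(s)+s\log\|A_w\|+O(1)$ on these words, so
$$\lim_N\frac1ND\big((m_t)_N\|(m_s)_N\big)=-h(m_t)+P(s)-s\Lambda(\mathsf A,m_t)=P(s)-P(t)-(s-t)\Lambda(\mathsf A,m_t),$$
because $h(m_t)=P(t)-t\Lambda(\mathsf A,m_t)$. Next, $P(s)\ge h(m_t)+s\Lambda(\mathsf A,m_t)=P(t)+(s-t)\Lambda(\mathsf A,m_t)$ for all $s>0$ shows that $\Lambda(\mathsf A,m_t)$ is a subgradient at $t$ of the convex function $P$, which is differentiable by Section 12. So $\Lambda(\mathsf A,m_t)=P'(t)$. By Lemma 5(i), Lemma 11, (9) and Taylor's formula,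
$$\overline d(\hat m_s,\hat m_t)\le G_s\sqrt{\tfrac12\big(P(s)-P(t)-(s-t)P'(t)\big)}\le\Big(1+\frac{K_1}{1-\theta}\Big)\cdot\frac12\Big(\sup_JP''\Big)^{1/2}|s-t| .$$
This proves Proposition 9, and with the reductions of Section 10 it proves Theorem C. $\blacksquare$
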